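# Dual laminations of arational trees: subexponential languages and endpoint sets of dimension zero

## 1. Lines of zero length: a first guess tested on four trees

Let $F=F_r$ be free of rank $r\ge2$. A tree $T$ in the closure of Outer space assigns a length to every element of $F$. The dual lamination $L(T)$ collects the lines in $F$ along which $T$ sees arbitrarily little length. A line along which one never travels looks like a rare object, so a natural first guess is this: *for every $T$, the lines of $L(T)$ use few finite words (subexponentially many of length $n$), and their endpoints form a set of Hausdorff dimension $0$.* We make the guess precise and test it.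

**Definition (laminations).** Let $\partial F$ be the Gromov boundary and $\partial^2F=\partial F\times\partial F-\mathrm{diag}$. An *abstract algebraic lamination* is a subset $L\subseteq\partial^2F$ that is closed, $F$-invariant and flip-invariant. Its elements are *leaves*, and $\mathcal E_L=\{p:(p,q)\in L\text{ for some }q\}$ is its set of endpoints. Fix a free basis. A leaf is represented by a bi-infinite reduced word. The *laminary language* of $L$ is the set of finite reduced subwords of these words, and $p(n)$ is the number of words of length $n$ in it.

Since a word of length $m+n$ is determined by its first $m$ and its last $n$ letters, $p(m+n)\le p(m)p(n)$, so $\lim\frac1n\log p(n)$ exists when $L\neq\emptyset$. We call $L$ *subexponentially growing* if this limit is $0$.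

*Example.* In $F_2=\langle\alpha,\beta\rangle$ take all translates of $(\alpha^{-\infty},\alpha^{\infty})$ and of its flip. These are the lines of the Cayley tree all of whose edges are labeled $\alpha$; the set is closed. For $n\ge1$ the words of length $n$ are $\alpha^n,\alpha^{-n}$, so $p(n)=2$.

**Definition (Outer space and dual laminations).** $\mathrm{cv}_r$ is the space of minimal free simplicial metric $F$-trees, and $\overline{\mathrm{cv}_r}$ is its closure in the equivariant Gromov–Hausdorff topology, equivalently in the length function topology. Trees in $\overline{\mathrm{cv}_r}$ are minimal. For $g\in F$, $\|g\|_T$ is the translation length of $g$ on $T$; recall that an isometry of an $\mathbb R$-tree with translation length $0$ has a fixed point. The *dual lamination*, in the sense of Coulbois–Hilion–Lustig, is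
$$L(T)=\bigcap_{\varepsilon>0}\overline{\{(g^{-\infty},g^{\infty}):g\in F\setminus\{1\},\ \|g\|_T<\varepsilon\}}\subseteq\partial^2F. \tag{1}$$

**Definition (visual metrics).** For $T'\in\mathrm{cv}_r$ identify $\partial T'=\partial F$. For a base vertex $x_0$ and $a>1$ put $d_a(p,q)=a^{-(p\mid q)_{x_0}}$, where $(p\mid q)_{x_0}$ is the length of the common initial segment of the rays from $x_0$ to $p$ and to $q$. This segment ends at the point of the line $(p,q)$ nearest to $x_0$, so $(p\mid q)_{x_0}$ is the distance from $x_0$ to the line. Hence
$$|(p\mid q)_{x_0}-(p\mid q)_{w}|\le d(x_0,w), \tag{2}$$
and visual metrics with the same $a$ and different base points are bi-Lipschitz equivalent.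

Now four tests.

*A tree in $\mathrm{cv}_r$.* Translation lengths of nontrivial elements are bounded below by the length of a shortest loop in the finite graph $T/F$. So the set in (1) is empty for small $\varepsilon$, and $L(T)=\emptyset$.

*The tree $T_1$.* Let $T_1$ be the Cayley tree of $F_2=\langle\alpha,\beta\rangle$ with all $\alpha$-edges collapsed. Then $\|g\|_{T_1}$ is the number of letters $\beta^{\pm1}$ in a cyclically reduced conjugate of $g$. This is the limit, as $\varepsilon\to0$, of the length functions of Cayley trees with $\alpha$-edges of length $\varepsilon$, so $T_1\in\overline{\mathrm{cv}_2}$. Here $\|g\|<1$ iff $g$ is conjugate into $\langle\alpha\rangle$, and $L(T_1)$ is the lamination of the example above: $p(n)=2$, and $\mathcal E_{L(T_1)}$ is countable. The guess holds.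

*The tree $T_2$.* Let $T_2$ be the Cayley tree of $F_3=\langle\alpha,\beta,\gamma\rangle$ with all $\alpha$- and $\beta$-edges collapsed; as before $T_2\in\overline{\mathrm{cv}_3}$, and $\|g\|<1$ iff $g$ is conjugate into $\langle\alpha,\beta\rangle$. The lines without $\gamma$-edges form a closed set, and each of them is a limit of axes of elements conjugate into $\langle\alpha,\beta\rangle$ (this is (3) in Section 5). So $L(T_2)$ is the set of all lines without $\gamma$-edges, and $p(n)=4\cdot3^{n-1}$. Further, $\partial\langle\alpha,\beta\rangle\subseteq\mathcal E_{L(T_2)}$. Give each of the $4\cdot 3^{n-1}$ cylinders of length $n\geq 1$ in $\partial\langle\alpha,\beta\rangle$ equal mass. In the visual metric of the Cayley tree based at $1$, a subset of $\partial\langle\alpha,\beta\rangle$ with more than one point has diameter $a^{-n}$ for some $n\ge 0$ and lies in one cylinder of length $n$, so its mass is at most $3^{-n}=(\text{diameter})^{s}$ with $s=\log3/\log a$. Points have mass $0$. So every countable cover has $\sum(\text{diameter})^s\ge1$, and the Hausdorff dimension is at least $\log 3/\log a>0$. The guess fails on both counts.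

*The trivial tree.* It lies in $\overline{\mathrm{cv}_r}$ (scale a tree to $0$), $L(T)=\partial^2F$, $p(n)=2r(2r-1)^{n-1}$. The guess fails again.

In both failures the exponential growth comes from a point stabilizer of rank $\ge2$. In the case of $T_2$ this stabilizer is moreover a proper free factor, which suggests the class of trees in the next section.

## 2. Arational trees and two theorems

**Definition (arational).** A leaf $(p,q)$ is *carried* by a subgroup $H\le F$ if $p,q\in\partial H$, where $\partial H\subseteq\partial F$ is the limit set. (Since $L(T)$ is $F$-invariant, allowing conjugates of $H$ makes no difference.) A tree $T\in\overline{\mathrm{cv}_r}\setminus\mathrm{cv}_r$ is *arational* if no leaf of $L(T)$ is carried by a proper free factor of $F$. The set of arational trees is $\mathcal{AT}_r$. Trees in $\mathrm{cv}_r$ are excluded because for them $L(T)=\emptyset$.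

None of the four trees above is arational: in the last three, the axis of $\alpha$ is a leaf carried by $\langle\alpha\rangle$ (take $\alpha$ in a basis).

The question comes from Ilya Kapovich, "On the Hausdorff dimension and attracting laminations for fully irreducible automorphisms of free groups", arXiv:2410.02058 (2024). The background is the following known result, of which only the conclusion matters here. *Theorem A: if $\varphi\in\mathrm{Out}(F_r)$ is exponentially growing and $L$ is any attracting lamination of $\varphi$, in the sense of Bestvina–Feighn–Handel, then $\mathcal E_L$ has Hausdorff dimension $0$ in $(\partial T',d_a)$, for every $T'\in\mathrm{cv}_r$, every base vertex and every $a>1$.* The question: for arbitrary $T\in\mathcal{AT}_r$, does this conclusion hold for $\mathcal E_{L(T)}$, and is $L(T)$ subexponentially growing? The answer to both is yes.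

**Theorem 1.** Let $T\in\mathcal{AT}_r$. Then $L(T)$ is subexponentially growing, for every free basis. For every $T'\in\mathrm{cv}_r$, base vertex $x_0$ and $a>1$, the set $\mathcal E_{L(T)}$ has Hausdorff dimension $0$, and even packing dimension $0$, in $(\partial T',d_a)$.

The second theorem explains the four tests: point stabilizers of rank $\ge2$ are exactly what obstructs the first guess. We call a group *cyclic* if it is trivial or infinite cyclic.

**Theorem 2 (complement; not used for Theorem 1).** Let $T\in\overline{\mathrm{cv}_r}$ with $L(T)\ne\emptyset$. Let $H_1,\dots,H_k$ ($k\ge0$) represent the conjugacy classes of point stabilizers of rank $\ge2$ in $T$; there are finitely many, all of finite rank. For $T'\in\mathrm{cv}_r$ let $\delta_{T'}(H)$ be the critical exponent of $\sum_{h\in H}e^{-s\,d_{T'}(x_0,hx_0)}$, and let $\delta_{T'}=\max_i\delta_{T'}(H_i)$ ($=0$ if $k=0$). Then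
$$\dim_{\rm Haus}(\mathcal E_{L(T)},d_a)=\dim_{\rm pack}(\mathcal E_{L(T)},d_a)=\frac{\delta_{T'}}{\log a},\qquad \lim_n\tfrac1n\log p(n)=\delta_{T_A},$$
where $T_A$ is the Cayley tree of the chosen basis $A$. In particular the following are equivalent: $L(T)$ is subexponentially growing; $\mathcal E_{L(T)}$ has dimension $0$ (for one, equivalently all, $(T',x_0,a)$); all point stabilizers of $T$ are cyclic.

*Example.* The critical exponent is the infimum of the $s$ for which the series converges. For $H=\langle\alpha,\beta\rangle$ in the Cayley tree of $F_3$ there are $4\cdot3^{n-1}$ elements with $d(1,h)=n\geq 1$, so $\delta=\log3$, in agreement with the test of $T_2$.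

Recall the dimensions. If $N(\rho)$ is the least number of sets of diameter $\le\rho$ covering $E$, the upper box dimension is $\limsup_{\rho\to0}\log N(\rho)/(-\log\rho)$. The packing dimension of $E$ is the infimum, over countable covers $E=\bigcup E_i$, of $\sup_i$ of the upper box dimension of $E_i$. It is at least the Hausdorff dimension.

## 3. Countable fibers, and why they do not count words

A tree *has dense orbits* if some orbit is dense. Then every orbit is: if $Fx$ is dense, then for given $y$ and $\varepsilon$ some $h$ has $d(y,hx)<\varepsilon$, so $gh^{-1}y$ is $\varepsilon$-close to $h'x$ with $h'=gh^{-1}h=g$, for every $g$. Let $\overline T$ be the metric completion. Three published facts apply to a nontrivial $T\in\overline{\mathrm{cv}_r}$ with dense orbits.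

* **(F1)** [Levitt–Lustig, J. Inst. Math. Jussieu 2003] Arc stabilizers in $T$ are trivial.
* **(F2)** [Levitt–Lustig 2003; Coulbois–Hilion–Lustig, *R-trees and laminations for free groups II*, J. London Math. Soc. 2008] There is an equivariant map $Q:\partial F\to\overline T\cup\partial T$, injective on $Q^{-1}(\partial T)$, such that for $p\ne q$: $(p,q)\in L(T)\iff Q(p)=Q(q)$.
* **(F3)** [Coulbois–Hilion, *Rips induction: index of the dual lamination of an R-tree*, Groups Geom. Dyn. 2014] For $x\in\overline T$ put $Q_r^{-1}(x)=Q^{-1}(x)\setminus\partial\mathrm{Stab}(x)$ and
$$\mathrm{ind}_Q(x)=\#\big(Q_r^{-1}(x)/\mathrm{Stab}(x)\big)+2\,\mathrm{rank}\,\mathrm{Stab}(x)-2 .$$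
Then $\sum_{[x]\in\overline T/F}\max(0,\mathrm{ind}_Q(x))\le2r-2$. In particular each $Q_r^{-1}(x)$ is a finite union of $\mathrm{Stab}(x)$-orbits, hence countable.

*Examples.* If $\mathrm{Stab}(x)=1$, then $\mathrm{ind}_Q(x)=\#Q^{-1}(x)-2$, so the fiber has at most $2r$ points. If $1\ne g$ fixes $x\in T$, then $\|g\|_T=0$, so $(g^{-\infty},g^\infty)\in L(T)$ and $Q(g^{-\infty})=Q(g^{\infty})=:z$. By injectivity over $\partial T$, $z\in\overline T$. By equivariance $g$ fixes $z$, and if $z\neq x$ then $g$ would fix $[x,z)$, which contains an arc of $T$, against (F1). So $z=x$: the ends of $g$ lie in the fiber over its fixed point.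

**Remark on $\overline T$.** *If $T$ has dense orbits, is nontrivial, and $1\ne g$ fixes $x\in\overline T$, then $x\in T$.* Indeed points of $T$ near $x$ are moved little, so $\|g\|_T=0$ and $g$ fixes some $y\in T$. If $x\notin T$, then $g$ fixes $[y,x)$, which lies in $T$ and contains nondegenerate arcs, contradicting (F1).

**Lemma 3.** Let $T\in\overline{\mathrm{cv}_r}$ be nontrivial with dense orbits, with all point stabilizers cyclic. Then for every $p\in\partial F$ the set $\{q:(p,q)\in L(T)\}$ is countable.

*Proof.* By (F2) this set lies in $Q^{-1}(Q(p))$. If it is nonempty, then $x=Q(p)\in\overline T$, since $Q$ is injective over $\partial T$. The group $\mathrm{Stab}(x)$ is cyclic: by hypothesis if $x\in T$, and because it is trivial, by the remark, if $x\notin T$. So $\partial\mathrm{Stab}(x)$ has at most two points, and by (F3) the rest of $Q^{-1}(x)$ is countable. $\square$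

Suppose for a moment that arational trees satisfy the hypotheses of Lemma 3. One would like to count words directly: fix the past of a leaf; only countably many futures are possible; so there should be few words. This stops at once, because countability says nothing about the number of initial words of a given length.

*Example.* Let $C\subset\{0,1\}^{\mathbb N}$ consist of $0^\infty$ and all sequences $0^N1u0^\infty$ with $N\ge1$ and $u\in\{0,1\}^N$. It is countable, and compact: for bounded $N$ there are finitely many such sequences, and as $N\to\infty$ they converge to $0^\infty$. But $C$ has at least $2^N$ initial words of length $2N+1$.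

So a countable compact set of futures can have exponentially many initial words. What the example lacks is shift-invariance: the blocks $u$ make every finite $0$-$1$ word a subword, so the orbit closure of $C$ contains uncountably many sequences. Shift-invariance must be used, and it must be used on all scales at once. Entropy of invariant measures does exactly this: exponential growth yields an invariant measure of positive entropy, and such a measure spreads its futures without atoms, so it cannot live on countable sets of futures.

Two tasks remain. Section 4 turns countability into counting. Sections 5–8 prove that arational trees have dense orbits and cyclic point stabilizers.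

## 4. Positive entropy and uncountable futures

**Recollection.** Let $E$ be a finite set and $\sigma$ the shift on $E^{\mathbb Z}$, $(\sigma y)_n=y_{n+1}$. A subshift $Z$ is a closed shift-invariant subset; $\mathcal L_n(Z)$ is its set of words of length $n$. Write $y^-=(y_n)_{n<0}$ for the past and $y^+=(y_n)_{n\ge0}$ for the future. For an invariant probability $\mu$ let $\mu_{y^-}$ be the conditional measure on futures given the past, and $\mu(e\mid y^-)$ the conditional probability that $y_0=e$. The entropy is $h_\mu=\int-\log\mu(y_0\mid y^-)\,d\mu$. The variational principle says that for $Z\ne\emptyset$, $\lim\frac1n\log\#\mathcal L_n(Z)=\sup h_\mu$ over ergodic $\mu$ on $Z$.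

For the fair coin measure on $\{0,1\}^{\mathbb Z}$, every $\mu_{y^-}$ is again coin tossing, without atoms, and $h_\mu=\log2$. For the measure on a periodic orbit, $\mu_{y^-}$ is a point mass and $h_\mu=0$. The next lemma says that this contrast is general.

**Lemma 4.** Let $\mu$ be an ergodic shift-invariant probability measure on a subshift of $E^{\mathbb Z}$ with $h_\mu>0$. Then for a.e. $y$ the measure $\mu_{y^-}$ is non-atomic, and the law of $y^-$ has no atoms.

*Proof.* **Futures.** Let $I(y)=-\log\mu(y_0\mid y^-)$, so $\int I\,d\mu=h_\mu<\infty$. The conditional probability of $y_k$ given $y^-$ and $y_0,\dots,y_{k-1}$ is $\mu\big((\sigma^ky)_0\mid(\sigma^ky)^-\big)=e^{-I(\sigma^ky)}$. So by the chain rule, for a.e. $y$ and all $n$,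
$$\mu_{y^-}([y_0\dots y_{n-1}])=\exp\Big(-\sum_{k<n}I(\sigma^ky)\Big).$$
By Birkhoff's theorem the exponent is $-n(h_\mu+o(1))$, so the right side tends to $0$, and $\mu_{y^-}(\{y^+\})=0$ for a.e. $y$. By disintegration, a.e. $\mu_{y^-}$ gives full mass to the points of $\mu_{y^-}$-mass zero. That is, it is non-atomic.

**Pasts.** Let $m$ be the law of $y^-$, and let $\tau$ delete the last letter of a past. Since $\tau(y^-)=(\sigma^{-1}y)^-$, $m$ is $\tau$-invariant and ergodic. Suppose $m(\{z\})>0$. Then $m(\{\tau z\})=m(\tau^{-1}\{\tau z\})\ge m(\{z\})$, so masses do not decrease along the orbit of $z$. Hence the orbit is finite and contains a cycle $C$ with $m(C)>0$. Now $\tau^{-1}C\supseteq C$ has the same mass as $C$, so $m(C)=1$ by ergodicity. Hence for a.e. $y$ all pasts $(\sigma^ny)^-$, $n\in\mathbb Z$, lie in $C$. Since $\tau$ is bijective on $C$ and $\tau((\sigma^{n+1}y)^-)=(\sigma^ny)^-$, such a $y$ is determined by $y^-\in C$. So $\mu$ has finite support and $h_\mu=0$, a contradiction. $\square$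

**Coding leaves.** Fix $T'\in\mathrm{cv}_r$. The action is free, so $T'\to\Gamma'=T'/F$ is a covering of a finite graph. Let $E$ be the set of oriented edges of $\Gamma'$, with lengths $\ell(e)\in[\ell_{\min},\ell_{\max}]$, $\ell_{\min}>0$; for a word $\omega$, $\ell(\omega)$ is the sum of the lengths of its letters. Fix a lift $\tilde u\in T'$ of each vertex $u$ of $\Gamma'$. For a lamination $L$ let $Y_L\subseteq E^{\mathbb Z}$ be the set of sequences of edges, projected to $\Gamma'$, of lines in $T'$ representing leaves of $L$, with any vertex on the line as origin.

By $F$-invariance of $L$ the origin may be taken among the finitely many $\tilde u$. The pairs of the closed set $L$ whose line passes through $\tilde u$ form a compact set, because $T'$ is locally finite. So $Y_L$ is compact, and it is clearly shift-invariant. Let $y\in Y_L$, let $u$ be the end of $y_{-1}$, and lift $y$ so that its origin is $\tilde u$. We get a line from $p(y)$ to $q(y)$ with $(p(y),q(y))\in L$, depending continuously on $y$. The past $y^-$ determines $(u,p(y))$ and conversely, since it is read along the ray from $\tilde u$ to $p(y)$. For a fixed past, $y^+\mapsto q(y)$ is injective. If $T'=T_A$ is the Cayley tree of a basis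 $A$, then $\#\mathcal L_n(Y_L)=p(n)$.

**Proposition 5.** Let $L$ be a lamination, $L^0\subseteq L$ an $F$-invariant Borel subset and $D\subset\partial F$ countable, such that for every $p\notin D$ the set $\{q:(p,q)\in L\setminus L^0\}$ is countable. Then every ergodic $\mu$ on $Y_L$ with $h_\mu>0$ satisfies $(p(y),q(y))\in L^0$ for $\mu$-a.e. $y$. If $L^0=\emptyset\ne L$, then $\lim\frac1n\log\#\mathcal L_n(Y_L)=0$.

*Proof.* The pasts with $p(y)\in D$ are determined by $u$ and a point of $D$, so they form a countable set, which is negligible because by Lemma 4 the law of pasts has no atoms. For a past with $p\notin D$, the set of futures with $(p,q)\in L\setminus L^0$ is countable, because a future is determined by $q$. By Lemma 4 it is $\mu_{y^-}$-null for almost every such past. Integrating over the pasts, the Borel set $\{y:(p(y),q(y))\notin L^0\}$ is $\mu$-null.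

If $L^0=\emptyset$, this shows that no ergodic measure on $Y_L$ has positive entropy. Since $L\neq\emptyset$, $Y_L\ne\emptyset$ and the variational principle gives the limit $0$. $\square$

**From words to covers.** For a vertex $w$ of $T'$ let $\mathcal E_w$ be the set of $p$ such that $(p,q)\in L$ for some $q$ with the line $(q,p)$ passing through $w$. Then $\mathcal E_L=\bigcup_w\mathcal E_w$ is a countable union. By (2), for dimensions of $\mathcal E_w$ we may use $w$ as base point. For $p\in\mathcal E_w$ the ray $[w,p)$ is determined by its word in $\Gamma'$, and all its initial words lie in the language of $Y_L$, since $(q,p)\in L$ by flip-invariance. The $p$ whose rays from $w$ share an initial word $\omega$ form a set of $d_a$-diameter $\le a^{-\ell(\omega)}$.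

## 5. Short elements, free factors and collapsing

We turn to the structure of arational trees. Arationality enters only through the following lemma.

**Lemma 6.** Let $T\in\overline{\mathrm{cv}_r}$, let $B$ be a nontrivial free factor of $F$ ($B=F$ allowed), and let $1\ne g_n\in B$ with $\|g_n\|_T\to0$. Then $L(T)$ has a leaf carried by $B$. If $1\neq g\in B$ and $\|g\|_T=0$, then $(g^{-\infty},g^\infty)$ is such a leaf.

*Proof.* The second statement is the definition (1). For the first, let $b_n$ be a $B$-conjugate of $g_n$ that is cyclically reduced in a basis of $B$; $\|b_n\|_T=\|g_n\|_T$. The lines $(b_n^{-\infty},b_n^\infty)$ pass through $1$ in the Cayley tree of $B$, and pairs with this property form a compact subset of $\partial^2B$. So a subsequence converges to a point of $\partial^2B\subseteq\partial^2F$. For each $\varepsilon$ all late terms have $\|b_n\|_T<\varepsilon$, so the limit is in $L(T)$. $\square$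

Hence, conjugates of proper free factors being proper free factors:

$(\ast)$ *If $T$ is arational, no nontrivial element of a proper free factor is elliptic in $T$.*

For later use we also record that for a free group $H\le F$ of finite rank,
$$\{(g^{-\infty},g^\infty):1\ne g\in H\}\ \text{ is dense in }\ \partial^2H. \tag{3}$$
This is clear if $H$ is cyclic. If $\mathrm{rank}\,H\ge2$, let $(p,q)\in\partial^2H$. After translating by an element of $H$, $p=h_1h_2\cdots$ and $q=k_1k_2\cdots$ in a basis of $H$, with $h_1\ne k_1$. Choose a letter $x\ne k_n^{-1},h_n$ (there are at least four letters) and put $g_n=k_1\cdots k_n\,x\,h_n^{-1}\cdots h_1^{-1}$. This word is cyclically reduced; $g_n^\infty$ begins with $k_1\cdots k_n$ and $g_n^{-\infty}$ with $h_1\cdots h_n$. So $(g_n^{-\infty},g_n^{\infty})\to(p,q)$.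

**Published facts.**

* **(F4)** [Cohen–Lustig, Topology 1995] A nontrivial $T\in\overline{\mathrm{cv}_r}$ is very small: arc stabilizers are trivial or maximal cyclic, tripod stabilizers are trivial.
* **(F5)** [Gaboriau–Levitt, Ann. Sci. ENS 1995] For such $T$ there are finitely many $F$-orbits of branch points. Point stabilizers have finite rank, and finitely many orbits of points have stabilizer of rank $\ge2$.
* **(F6)** [Levitt, Comment. Math. Helv. 1994] If such $T$ does not have dense orbits, it is a graph of actions: there are a metric simplicial $F$-tree $S$, not a point, and an equivariant surjective map $\pi:T\to S$ collapsing disjoint subtrees, such that open edges of $S$ lift isometrically to open arcs of $T$, and for each vertex $v$ the fiber $T_v=\pi^{-1}(v)$ is a subtree (possibly a point) on which $F_v$ acts with dense orbits.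

From (F4), *$T$ is not a line and has branch points*. If $T$ were a line, then the second derived group $F''$ would act trivially, because $\mathrm{Isom}(\mathbb R)$ is metabelian, although $F''$ is not cyclic. A nontrivial minimal tree contains an axis, so if it has no branch point it is a line.

From (F6) we read off properties of $S$. The pointwise stabilizer of an edge is the stabilizer of the lifted arc, so it is trivial or maximal cyclic. The preimage of an invariant subtree of $S$ is an invariant subtree of $T$, hence all of $T$; so $S$ is minimal, and $F$ has no fixed point in $S$. There are no inversions: if $g$ reverses an edge, then $1\ne g^2$ fixes the lifted arc, so $g$ itself fixes it, by maximality of the cyclic stabilizer, a contradiction. (In $T_2$, the tree itself is simplicial, $S=T_2$ and every $T_v$ is a point.)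

**Collapsing.** Let $S$ be a minimal simplicial $F$-tree without inversions, not a point. Collapse all edges outside one edge orbit. The result has one orbit of edges and no fixed vertex, since the preimage of a fixed vertex would be a proper invariant subtree of $S$. If the remaining edges have trivial stabilizer, Bass–Serre theory gives $F=A*B$ with $A,B\ne1$ (if $A=1$ then $F=B$ fixes a vertex) or $F=A*\mathbb Z$. Every subgroup elliptic in $S$ is elliptic in the collapsed tree, so it is conjugate into a vertex group, and it lies in a proper free factor.

So trivial edge stabilizers produce proper free factors. The next section does the same for infinite cyclic edge stabilizers, where collapsing alone gives nothing.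

## 6. Cyclic splittings of free groups

*Example.* $F_2=\langle\alpha,\beta\rangle$ is the amalgam of $\langle\alpha\rangle$ and $\langle\delta,\beta\rangle$ over $\alpha^2=\delta$. At the vertex with group $\langle\delta,\beta\rangle=\langle\delta\rangle*\langle\beta\rangle$, the edge group is a free factor of the vertex group. Splitting this vertex reveals the proper free factor $\langle\alpha\rangle$, which contains the other vertex group. We show that some vertex always splits in a comparable way.

Let $R$ be a Cayley tree of $F$. For a nontrivial finitely generated $H\le F$ let $R_H\subseteq R$ be its minimal subtree; $R_H/H$ is finite, and the line in $R$ of a pair in $\partial^2H$ lies in $R_H$.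

**Lemma 7.** For every edge $m$ of $R$, only finitely many cosets $gH$ satisfy $m\subset gR_H$.

*Proof.* We have $m\subset gR_H$ iff $g^{-1}m\subset R_H$. The map $gH\mapsto Hg^{-1}m$ sends such cosets to the finitely many $H$-orbits of edges of $R_H$. It is injective: if $g^{-1}m=hg_1^{-1}m$ with $h\in H$, then $g^{-1}=hg_1^{-1}$, as $F$ acts freely on edges of $R$, so $gH=g_1H$. $\square$

**Lemma 8.** Let $F$ act minimally, without inversions and without fixed point on a simplicial tree $S$ with infinite cyclic edge stabilizers. Then there are a vertex $v$ and a decomposition $F_v=X*Y$ with $X,Y\ne1$ such that every $F_e$, $e$ incident to $v$, is $F_v$-conjugate into $X$ or $Y$. Consequently the following subgroups each lie in a proper free factor of $F$: all $F_e$; all $F_w$ with $w\notin Fv$; $X$ and $Y$.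

*Proof.* **Step 1: a finite forest picks the vertex.** $S/F$ is finite, since $F$ is finitely generated and $S$ is minimal. The groups $F_v$ are finitely generated because the edge groups are, and nontrivial because each vertex has an incident edge. Write $R_v=R_{F_v}$, and let $R_e$ be the axis of $F_e$ in $R$. If $v\in e$ then $R_e\subseteq R_v$. For an edge $m$ of $R$ let $S_m\subseteq S$ be the subgraph with vertices $\{v:m\subset R_v\}$ and edges $\{e:m\subset R_e\}$.

By Lemma 7 applied to representatives of the finitely many vertex orbits (vertices $gv_0$ correspond to cosets $gF_{v_0}$, and $R_{gv_0}=gR_{v_0}$), $S_m$ has finitely many vertices. Being a subgraph of a tree, it has finitely many edges. Choose $m$ with $S_m\ne\emptyset$. A finite nonempty forest has a vertex of valence $\le1$; let $v$ be such a vertex of $S_m$.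

**Step 2: a free splitting of $F_v$.** Let $R'$ be obtained from $R_v$ by collapsing all edges not in $F_vm$. It has one edge orbit, with trivial stabilizers, and $F_v$ acts without inversions and has no fixed vertex in $R'$, since the preimage of one would be a proper invariant subtree of $R_v$. For $e\ni v$ and $g\in F_v$,
$$gm\subset R_e\iff m\subset R_{g^{-1}e}. \tag{4}$$
The edges $g^{-1}e$ in (4) are again incident to $v$.

**Step 3: valence $0$.** By (4), no axis $R_e$ with $e\ni v$ contains an edge of $F_vm$. So $R_e$ maps to a point of $R'$, and $F_e$ fixes it: every incident $F_e$ is elliptic in $R'$. If $R'/F_v$ is a segment, then $F_v=X*Y$ with both factors nontrivial (otherwise $F_v$ fixes a vertex). If it is a loop, then $F_v=X*\langle t\rangle$ and the incident groups are conjugate into $X$; here $X\ne1$ because $v$ has an incident edge, whose group is infinite. Put $Y=\langle t\rangle$.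

**Step 4: valence $1$.** Let $e$ be the unique edge at $v$ with $m\subset R_e$, and $F_e=\langle c\rangle$. If $e'\ni v$ and $e'\notin F_ve$, then no $R_{g^{-1}e'}$ ($g\in F_v$) contains $m$, so $F_{e'}$ is elliptic in $R'$ as in Step 3. For $g\in F_v$, (4) and uniqueness give $gm\subset R_e\iff g^{-1}e=e\iff g\in F_e$. So the edges of $R_e$ that survive in $R'$ are exactly the $c^km$, $k\in\mathbb Z$, which are ordered along the axis by $k$. Hence the image of $R_e$ in $R'$ is a line on which $c$ translates by exactly one edge, and the image of $m$ has endpoints $w$ and $c^{\pm1}w$ for a vertex $w$. So $R'/F_v$ is a loop with stable letter $c$, and $F_v=X*\langle c\rangle$ with $X$ the stabilizer of $w$. Put $Y=\langle c\rangle$. The groups $F_{e'}$ with $e'\notin F_ve$ are conjugate into $X$, and the groups $F_{ge}$, $g\in F_v$, are conjugate to $Y$.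

It remains to exclude $X=1$. In that case $F_v=\langle c\rangle=F_e$, and groups elliptic in $R'$ are trivial. Edge groups are infinite, so all edges at $v$ lie in $F_ve=\{e\}$. Then $v$ has valence $1$ in $S$. This contradicts minimality: deleting the orbit of $v$ and the open edges at it leaves an invariant proper subtree, unless $S$ is a single edge, which is excluded since $F$ would then fix a vertex.

**Step 5: proper free factors of $F$.** Refine $S$ equivariantly at $Fv$: replace $v$ by the Bass–Serre tree of $X*Y$, attach the end at $v$ of each edge $e\ni v$, equivariantly, at a vertex fixed by $F_e$, and do the same at the translates of $v$. This is possible because $F_e$ is conjugate into $X$ or $Y$. Then collapse all edges coming from $S$. The result is a tree with one orbit of edges, with trivial stabilizers (an element preserving a new edge over $v$ lies in $F_v$, and acts on the Bass–Serre tree of $X*Y$), in which $X$ and $Y$ fix the two endpoints of an edge. Either $F=A*B$ with, up to conjugation, $X\le A$ and $Y\le B$, so $A,B\ne1$; or $F=A*\mathbb Z$. In both cases the vertex groups are proper free factors. The groups $F_e$, the groups $F_w$ with $w\notin Fv$, and $X$, $Y$ fix points in the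 refined tree, hence in the collapsed one, so they lie in conjugates of the vertex groups. $\square$

## 7. Arational trees have dense orbits

**Proposition 9.** Let $T\in\mathcal{AT}_r$. Then (a) $T$ has dense orbits; (b) all point stabilizers of $T$ are cyclic.

The trivial tree is not arational by $(\ast)$, since $r\ge2$. So (F4)–(F6) apply.

*Proof of (a).* Suppose orbits are not dense, and take $S$, $\pi$ as in (F6). Edge stabilizers are cyclic.

**Case A: some edge stabilizer $\langle c\rangle$ is nontrivial.** We find an elliptic element in a proper free factor. The element $c$ fixes an arc of $T$. If another edge has trivial stabilizer, collapsing to its orbit shows that $c$, which is elliptic in $S$, lies in a proper free factor. If all edge stabilizers are nontrivial, they are infinite cyclic and Lemma 8 says the same. Both contradict $(\ast)$.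

**Case B: all edge stabilizers are trivial.** By collapsing, subgroups elliptic in $S$ lie in proper free factors. An $h\ne1$ elliptic in $T$ is elliptic in $S$, so it would contradict $(\ast)$. Hence $F$ acts freely on $T$.

If all $F_v=1$, then each $T_v$ is a point, since the trivial group has dense orbits on it. So $T=S$ is free and simplicial, and $T\in\mathrm{cv}_r$, a contradiction.

If $F_v\ne1$ for some $v$, then $F_v$ lies in a proper free factor $B$, and acts freely with dense orbits on $T_v$, which therefore is not a point. As $T_v$ has no isolated points, there are $x\in T_v$ and $g_n\in F_v$ with $0<d(x,g_nx)\to0$. Then $g_n\ne1$ and $\|g_n\|_T\to0$, and Lemma 6 gives a leaf of $L(T)$ carried by $B$, a contradiction. $\square$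

## 8. Cyclic point stabilizers

For (b) the first thing to try is to place $H=\mathrm{Stab}(P)$ in a proper free factor by collapsing, as in Case B. But now $T$ has dense orbits and there is no edge to collapse to. Moreover some use of $\mathrm{rank}\,H\ge2$ is needed: a cyclic group need not lie in a proper free factor. For instance $[\alpha,\beta]\in F_2$ does not, since proper free factors of $F_2$ are generated by primitive elements (or trivial), and nontrivial powers of these have nonzero image in $\mathbb Z^2$. What replaces edges is a decomposition theorem for actions on $\mathbb R$-trees, relative to $H$.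

* **(F7)** [Guirardel, *Actions of finitely generated groups on R-trees*, Ann. Inst. Fourier 2008, main theorem in its relative form, Thm 5.1] Let $G$ be finitely generated, acting minimally without fixed point on an $\mathbb R$-tree $T$, and let $H\le G$ fix a point of $T$. Assume that $T$ satisfies the ascending chain condition (for arcs $I_1\supset I_2\supset\cdots$ shrinking to a point, the stabilizers eventually stabilize) and that the stabilizer of every unstable arc is finitely generated and not properly contained in a conjugate of itself. Then one of the following holds: (i) $G$ splits nontrivially relative to $H$ over the stabilizer of an unstable arc; (ii) $G$ splits nontrivially relative to $H$ over the stabilizer of a tripod; (iii) $T$ is a graph of actions whose nondegenerate vertex actions $G_Y\curvearrowright Y$ are simplicial, or axial ($Y$ a line, the image of $G_Y$ in $\mathrm{Isom}(Y)$ acting with dense orbits), or of Seifert type (with kernel $N_Y$, the action of $G_Y/N_Y$ being dual to an arational measured foliation on a compact 2-orbifold with boundary).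

*When all arc stabilizers are trivial*, the chain condition is automatic. An arc is unstable only if some subarc has strictly larger stabilizer, so there are no unstable arcs; the second hypothesis is void and (i) does not occur. Tripod stabilizers lie in arc stabilizers, so they are trivial. Hence one of two cases holds. **(Split)**: $G$ has a nontrivial splitting over the trivial group, which may be taken one-edge, in which $H$ is elliptic. **(Pieces)**: (iii) holds.

**Definition (transverse covering, skeleton).** In case (Pieces) the nondegenerate vertex trees and their translates form a *transverse covering* $\mathcal Y$: a $G$-invariant family of nondegenerate closed subtrees, two distinct ones meeting in at most a point, every arc being covered by finitely many. Its *skeleton* $S$ is the bipartite graph with vertex set $V_0\sqcup V_1$, where $V_0=\mathcal Y$ and $V_1$ is the set of points lying in at least two members, and with an edge $(Y,x)$ iff $x\in Y$. It is a tree [Guirardel, Geom. Topol. 2004, §4]. $G$ acts on it without inversions, by bipartiteness.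

*Example.* If $T$ is a simplicial tree without vertices of valence $1$, its closed edges form a transverse covering, $V_1$ is the vertex set of $T$, and the skeleton is the barycentric subdivision of $T$.

* **(F8)** (standard) Let $\Sigma$ be a compact surface with boundary and let $Y$ be dual to an arational measured foliation on $\Sigma$. Then every nontrivial element of $\pi_1(\Sigma)$ elliptic in $Y$ is *peripheral*, i.e. conjugate into the fundamental group of a boundary component. In terms of the associated measured geodesic lamination $\lambda$, arationality says that the components of $\Sigma\setminus\lambda$ are open ideal polygons and crowned annuli around boundary components. An elliptic element has intersection number $0$ with $\lambda$, so its geodesic representative crosses no leaf and lies in a crowned annulus.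

*Example.* On a once-holed torus with group $\langle\alpha,\beta\rangle$ the peripheral elements are the conjugates of powers of $[\alpha,\beta]$.

*Proof of Proposition 9(b).* Let $H=\mathrm{Stab}(P)$, $P\in T$, and suppose $\mathrm{rank}\,H\ge2$. By $(\ast)$, $H$ lies in no proper free factor. By (a) and (F1), arc stabilizers are trivial, so (F7) applies with $G=F$. In case (Split), $H$ would lie in a proper free factor. So case (Pieces) holds; let $\mathcal Y$ and $S$ be the transverse covering and its skeleton.

**Step 1: if $\mathcal Y\ne\{T\}$, then $F$ has no fixed point in $S$.** There are no inversions, so we only consider vertices. If $F$ fixes $Y\in V_0$, then $Y=T$ by minimality; any other member would meet $T$ in at most a point, so it would be degenerate. Thus $\mathcal Y=\{T\}$. And $F$ fixes no $x\in V_1$, since $T$ is nontrivial and minimal.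

**Step 2: if $\mathcal Y\ne\{T\}$, then $S$ is minimal and $S/F$ is finite.** We need this to collapse and to apply Lemma 8. Let $S_0$ be the minimal subtree, which exists since $F$ is finitely generated without fixed point. If $Y,x,Y'$ are consecutive vertices in $S_0$, then $Y$ and $Y'$ share $x$. So the union of the members $Y\in V_0\cap S_0$ is connected: it is an invariant subtree, and it equals $T$. Now take any $Y\in\mathcal Y$ and a nondegenerate arc $[b,c]\subset Y$, with $b\in Y_b$, $c\in Y_c$ and $Y_b,Y_c\in S_0$. The members along the path from $Y_b$ to $Y_c$ in $S_0$ are finitely many and their union is connected, so it contains $[b,c]$. One of these members meets $[b,c]\subset Y$ in a nondegenerate arc, so it equals $Y$, and $Y\in S_0$. Finally, a point of $V_1$ is adjacent to two members of $\mathcal Y$, both in $S_0$, so it lies in $S_0$. Thus $S=S_0$, and $S/F$ is finite because $F$ is finitely generated.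

**Step 3: no $Y$ is simplicial.** First, branch points are dense in every arc $I$ of $T$. Let $m$ be an interior point of $I$, at distance $\ge\varepsilon$ from the ends. Branch points exist by (F4) and orbits are dense, so some branch point $b$ lies within $\varepsilon/2$ of $m$. Either $b\in I$, or the projection of $b$ to $I$ is a branch point within $\varepsilon/2$ of $m$.

Suppose $Y$ is simplicial. Since $S/F$ is finite (or $S$ is a point), $V_1\cap Y$ consists of finitely many $F_Y$-orbits: if $(Y,x)$ and $(Y,x')$ are in one $F$-orbit, then $x$ and $x'$ are in one $F_Y$-orbit. An orbit meets an open edge of $Y$ in at most two points, since an element moving one point of an open edge to another preserves the edge and acts on it as the identity or the reflection. So some open subarc $J$ of $Y$ contains no vertex of $Y$ and no point of $V_1$. Let $z\in J$. An arc of $T$ starting at $z$ is covered by finitely many closed members, so its germ at $z$ lies in a member containing $z$; as $z\notin V_1$, this member is $Y$. Hence $z$ has exactly two directions in $T$, and $J$ contains no branch point of $T$, a contradiction.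

**Step 4: no $Y$ is axial.** By triviality of arc stabilizers, $F_Y$ would act faithfully on a line, and contain no reflection, which would have order $2$. So it would act by translations with dense orbits. It would then be an abelian subgroup of $F$ that is not cyclic, which is impossible in a free group.

**Step 5: every $Y$ is of Seifert type, and point stabilizers of $F_Y$ in $Y$ are cyclic.** By Steps 3 and 4 only Seifert type is left. The kernel $N_Y$ fixes $Y$, so it is trivial, and $F_Y$ is the fundamental group of a compact 2-orbifold. As $F_Y$ is torsion-free, the orbifold is a compact surface $\Sigma$. As $F_Y$ is free, either $F_Y$ is trivial or $\partial\Sigma\ne\emptyset$. Let $K\le F_Y$ fix a point of $Y$.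

If $F_Y$ is trivial, so is $K$. If $\partial\Sigma\neq\emptyset$ and $\chi(\Sigma)\ge0$, then $\Sigma$ is a disk, annulus or Möbius band, so $F_Y$ and $K$ are cyclic. If $\chi(\Sigma)<0$, identify $F_Y$ with a discrete torsion-free group of isometries of $\mathbb H^2$ whose quotient is a complete hyperbolic surface of finite area homeomorphic to the interior of $\Sigma$. The nontrivial peripheral elements are then exactly the parabolic ones, and they preserve orientation. By (F8) every nontrivial element of $K$ is parabolic. A non-elementary discrete group contains a hyperbolic element, so $K$ is elementary, discrete and torsion-free, hence cyclic.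

**Step 6: conclusion.** $P$ lies in some member of $\mathcal Y$. If it lay in only one, $Y$, then $H$ would preserve $Y$ and be a point stabilizer of $F_Y\curvearrowright Y$, hence cyclic by Step 5, a contradiction. So $P$ lies in at least two members. Thus $\mathcal Y\ne\{T\}$, $P\in V_1$, and $P$ is a vertex of $S$ with stabilizer $H$. Edge stabilizers $F_{(Y,x)}=\mathrm{Stab}_{F_Y}(x)$ are cyclic by Step 5.

If some edge stabilizer is trivial, collapsing (allowed by Steps 1 and 2) shows that $H$, elliptic in $S$, lies in a proper free factor, a contradiction. Otherwise all edge stabilizers are infinite cyclic, and Lemma 8 gives a vertex $v$ and $F_v=X*X'$ with $X,X'\ne1$. If $v\in V_0$, then $P\notin Fv$, and $H=F_P$ lies in a proper free factor, a contradiction. If $v\in V_1$, then $F_v$ is a point stabilizer of $T$, so $X\ne1$ is elliptic in $T$; but $X$ lies in a proper free factor, contradicting $(\ast)$. $\square$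

## 9. Proof of Theorem 1

Let $T\in\mathcal{AT}_r$ and $L=L(T)$. The tree $T$ is nontrivial, and by Proposition 9 it has dense orbits and cyclic point stabilizers.

**Step 1: $L\ne\emptyset$.** Choose $x\in T$ and $g_n\in F$ with $0<d(x,g_nx)\to0$, which is possible since orbits are dense and $T$ is not a point. Then $1\ne g_n$ and $\|g_n\|_T\to0$, and Lemma 6 with $B=F$ gives a leaf.

**Step 2: the count.** By Lemma 3, $\{q:(p,q)\in L\}$ is countable for every $p$. Proposition 5 with $L^0=D=\emptyset$ gives, for every $T'\in\mathrm{cv}_r$, $N_n:=\#\mathcal L_n(Y_L)=e^{o(n)}$. For $T'=T_A$ this says $p(n)=e^{o(n)}$, so $L(T)$ is subexponentially growing, for every basis $A$.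

**Step 3: the dimension.** Let $T'$, $a>1$ be arbitrary and $w$ a vertex of $T'$. By the end of Section 4, $\mathcal E_w$ is covered by $N_n$ sets of diameter $\le a^{-n\ell_{\min}}$. For every $s>0$, $N_na^{-sn\ell_{\min}}\to0$. Consecutive scales $a^{-n\ell_{\min}}$ have constant ratio, so these scales suffice to compute the upper box dimension, and it is $0$. By (2) this holds for any base vertex. As $\mathcal E_L$ is the countable union of the $\mathcal E_w$, its packing dimension is $0$, and hence so is its Hausdorff dimension. $\blacksquare$

## 10. Large stabilizers and the exact dimension: proof of Theorem 2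

Now $T\in\overline{\mathrm{cv}_r}$ is any tree with $L(T)\ne\emptyset$. Orbits need not be dense and stabilizers may be large. We cut $T$ into pieces where (F1)–(F3) apply, and let $L^0$ in Proposition 5 absorb the large stabilizers.

**Step 1: vertex pieces.** If $T$ is a point or has dense orbits, let $S$ be a point, $F_v=F$ and $T_v=T$. Otherwise let $S,\pi,T_v$ be as in (F6); then $S/F$ is finite. The groups $F_v$ are finitely generated, since $F$ and the edge groups are.

Suppose $T_v$ is not a point. Then $F_v$ has no fixed point in $T_v$ and has rank $\ge2$. Indeed, a group with a fixed point preserves distances to it, and a cyclic group generated by a hyperbolic element preserves distances to its axis and acts discretely on the axis; so neither has dense orbits on a tree that is not a point. Let $T_v^{\min}\subseteq T_v$ be the minimal $F_v$-subtree. The $F_v$-orbit of a point of $T_v^{\min}$ is dense in $T_v$ and contained in $T_v^{\min}$, so $T_v^{\min}$ has dense orbits.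

*We have $T_v^{\min}\in\overline{\mathrm{cv}(F_v)}$.* Take trees in $\mathrm{cv}_r$ converging to $T$. The restrictions of their length functions to $F_v$ are the length functions of their minimal $F_v$-subtrees, which lie in $\mathrm{cv}(F_v)$, and they converge to $\|\cdot\|_T$ restricted to $F_v$, the length function of $T_v^{\min}$. This length function determines $T_v^{\min}$, because a minimal irreducible tree is determined by its length function, and $F_v$ acts irreducibly. Let us check this. $F_v$ preserves no line, since otherwise the non-cyclic group $F_v''$ would fix an arc of $T$, against (F4). $F_v$ fixes no end, since otherwise every element of $F_v'$ would have translation $0$ towards that end and fix a ray going to it; two non-commuting elements of $F_v'$ would then fix a common arc, against (F4).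

So (F1)–(F3), (F5) and the remark on completions apply to $F_v\curvearrowright T_v^{\min}$, giving a map $Q_v$. Put
$$L_v=\bigcap_{\varepsilon>0}\overline{\{(g^{-\infty},g^\infty):1\ne g\in F_v,\ \|g\|_T<\varepsilon\}}\subseteq\partial^2F_v .$$
This is the dual lamination of $T_v^{\min}$ if $T_v$ is not a point. If $T_v$ is a point, it is $\partial^2F_v$, by (3).

**Step 2: $L(T)=\bigcup_vL_v$.** If $S$ is a point this is the definition. Otherwise let $\varepsilon_0$ be the minimal edge length of $S$. If $\|g\|_T<\varepsilon_0$, then $\|g\|_S\le\|g\|_T<\varepsilon_0$, so $g$ is elliptic in $S$ (there are no inversions), and lies in some $F_v$. So for $\varepsilon\le\varepsilon_0$ the set in (1) is the union over $v$ of the sets defining $L_v$.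

For an edge $m$ of the Cayley tree $R$, the pairs whose line contains $m$ form a clopen set $C_m\subseteq\partial^2F$, and the sets $C_m$ cover $\partial^2F$. If $C_m$ meets $\partial^2F_v$, then $m\subset R_v$; by Lemma 7 and finiteness of $S/F$ this happens for only finitely many $v$. So inside $C_m$ the union is finite and closures commute with it. The intersection over $\varepsilon$ commutes with it too: a point of $C_m$ that for each $\varepsilon$ lies in one of finitely many closed sets, each decreasing with $\varepsilon$, lies for some fixed $v$ in the sets for arbitrarily small $\varepsilon$, hence for all $\varepsilon$.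

**Step 3: the exceptional sets.** Let $\mathcal K$ be the set of point stabilizers of rank $\ge2$ in $T$, i.e. all conjugates of $H_1,\dots,H_k$. Finiteness of $k$ and of the ranks is (F5); if $T$ is a point, $k=1$ and $H_1=F$. Let $L^0=\bigcup_{K\in\mathcal K}\partial^2K$. It is $F$-invariant and a countable union of closed sets. Elements of $K\in\mathcal K$ have translation length $0$, so by (3) $\partial^2K\subseteq L(T)$; hence $L^0\subseteq L(T)$.

For $x\in T_v$ we have $\mathrm{Stab}_{F_v}(x)=\mathrm{Stab}_F(x)$, by equivariance of $\pi$. Let $D$ be the union, over all $v$ with $T_v$ not a point and all $x\in T_v^{\min}$ with $\mathrm{rank}\,\mathrm{Stab}_{F_v}(x)\ge2$, of the sets $Q_{v,r}^{-1}(x)=Q_v^{-1}(x)\setminus\partial\mathrm{Stab}_{F_v}(x)$. Each of these is countable by (F3). Such an $x$ has index at least $2\cdot2-2=2$, so by (F3) there are finitely many orbits of them for each $v$. So $D$ is countable.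

**Step 4: for $p\notin D$, the set $\{q:(p,q)\in L(T)\setminus L^0\}$ is countable.** There are countably many $v$, so by Step 2 it suffices to consider $q$ with $(p,q)\in L_v$, for one $v$.

If $T_v$ is a point, then $F_v$ is a point stabilizer of $T$. Either $F_v\in\mathcal K$, and then $(p,q)\in L^0$; or $F_v$ is cyclic, and $\partial^2F_v$ has at most two elements.

If $T_v$ is not a point, then $Q_v(p)=Q_v(q)=x\in\overline{T_v^{\min}}$ by (F2). If $\mathrm{Stab}_{F_v}(x)$ is cyclic, $Q_v^{-1}(x)$ is countable by (F3). If it has rank $\ge2$, then $x\in T_v^{\min}$ by the remark on completions, and $\mathrm{Stab}_{F_v}(x)\in\mathcal K$. Since $p\notin D$, $p\in\partial\mathrm{Stab}(x)$. So either $q\in\partial\mathrm{Stab}(x)$ and $(p,q)\in L^0$, or $q$ lies in the countable set $Q_{v,r}^{-1}(x)$.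

So Proposition 5 applies to $L(T)$, $L^0$, $D$.

**Step 5: pressure.** Fix $T'$ and put $Y=Y_{L(T)}$, $\delta=\delta_{T'}$. Let $L_i=F\cdot\partial^2H_i$; by Lemma 7 only finitely many translates of $\partial^2H_i$ meet a given $C_m$, so $L_i$ is closed and is a lamination. Let $Y_i=Y_{L_i}$. For a nonempty subshift $Z$ put
$$Z_n(s)=\sum_{\omega\in\mathcal L_n(Z)}e^{-s\ell(\omega)},\qquad P_Z(s)=\lim\tfrac1n\log Z_n(s).$$
The limit exists since $Z_{m+n}(s)\le Z_m(s)Z_n(s)$. It is the topological pressure of the function $-s\ell(y_0)$, and the variational principle for pressure says
$$P_Z(s)=\sup_\mu\Big(h_\mu-s\int\ell(y_0)\,d\mu\Big)\quad\text{over ergodic }\mu\text{ on }Z. \tag{5}$$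
Every word of length $n$ has $\ell(\omega)\ge n\ell_{\min}$, so for $s>s'$
$$P_Z(s)\le P_Z(s')-(s-s')\ell_{\min}. \tag{6}$$

**Step 6: $P_{Y_i}(s')\le0$ for $s'>\delta_{T'}(H_i)$.** Every word of $Y_i$ is read along a path in the minimal subtree $T'_{H_i}$ of $H_i$ in $T'$. Let $W$ be a finite set of vertices representing the $H_i$-orbits of vertices of $T'_{H_i}$. Up to $H_i$ the path goes from some $w_1\in W$ to $hw_2$ with $w_2\in W$, $h\in H_i$, and it is determined by $(w_1,w_2,h)$. Its length is at least $d(x_0,hx_0)-2\max_{w\in W}d(x_0,w)$. Choosing one path for each word, we get, with $Z=Y_i$ and a constant $C$,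
$$\sum_nZ_n(s')\le C\sum_{h\in H_i}e^{-s'd(x_0,hx_0)}<\infty .$$
So $Z_n(s')$ is bounded and $P_{Y_i}(s')\le0$.

**Step 7: $P_Y(s)<0$ for $s>\delta$.** Let $\delta<s'<s$ and let $\mu$ be ergodic on $Y$. If $h_\mu=0$, then $h_\mu-s\int\ell\,d\mu\le-s\ell_{\min}$. If $h_\mu>0$, Proposition 5 says that for a.e. $y$ the pair $(p(y),q(y))$ lies in $\partial^2K$ for some conjugate $K$ of some $H_i$, so $y\in Y_i$. The sets $Y_i$ are shift-invariant, so by ergodicity $\mu(Y_i)=1$ for some $i$. By (5), (6) and Step 6,
$$h_\mu-s\int\ell\,d\mu\le P_{Y_i}(s)\le-(s-s')\ell_{\min}.$$
Taking the supremum over $\mu$ in (5), $P_Y(s)\le\max(-s,-(s-s'))\,\ell_{\min}<0$. (If $k=0$ only the first case occurs.)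

**Step 8: upper bounds.** Let $s>\delta$. By Step 7, with $Z=Y$, $\sum_nZ_n(s)<\infty$. The number of words in the language of $Y$ with $\ell(\omega)\in[\rho,\rho+\ell_{\max})$ is at most $e^{s(\rho+\ell_{\max})}\sum_nZ_n(s)=O(e^{s\rho})$. Every ray from $w$ has an initial word of this kind (the first one of length $\ge\rho$). So by the end of Section 4, $\mathcal E_w$ is covered by $O(e^{s\rho})$ sets of diameter $\le a^{-\rho}$, and its upper box dimension is at most $s/\log a$. Letting $s\downarrow\delta$ and taking the countable union over $w$,
$$\dim_{\rm Haus}\mathcal E_{L(T)}\le\dim_{\rm pack}\mathcal E_{L(T)}\le\delta_{T'}/\log a .$$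
For $T'=T_A$ with all edges of length $1$ we have $P_Y(s)=h-s$, where $h=\lim\frac1n\log p(n)$. So $h<s$ for all $s>\delta_{T_A}$, i.e. $h\le\delta_{T_A}$.

**Step 9: lower bounds.** If $k=0$, then $\delta_{T'}=0$; the dimensions are nonnegative, and $h\ge0$ because $p(n)\ge1$. Otherwise $\partial H_i\subseteq\mathcal E_{L(T)}$, because each $p\in\partial H_i$ is in a pair of $\partial^2H_i\subseteq L(T)$. $H_i$ is finitely generated, so it acts convex-cocompactly on $T'$, and by Coornaert [Pacific J. Math. 1993] $\dim_{\rm Haus}(\partial H_i,d_a)=\delta_{T'}(H_i)/\log a$. All $a>1$ are covered because $d_b=d_a^{\log b/\log a}$. Hence $\dim_{\rm Haus}\mathcal E_{L(T)}\ge\delta_{T'}/\log a$. For $T'=T_A$, covering $\mathcal E_w$ by $p(n)$ cylinders of diameter $\le a^{-n}$ gives $\dim_{\rm Haus}\mathcal E_{L(T)}\le h/\log a$, so $h\ge\delta_{T_A}$.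

**Step 10: equivalences.** A free group of rank $\ge2$ has exponentially many elements $h$ with $d(x_0,hx_0)\le\rho$ as $\rho\to\infty$, so $\delta_{T'}(H_i)>0$ for every $i$ and every $T'$. So each of the three properties is equivalent to $k=0$. $\blacksquare$
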